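# Projections onto twelve convex cones whose iterates have two weak limits

## 1. A cone over the plane that turns vectors through a right angle

Fix a real number $M\ge 1$. On $[0,\pi/2]$ put
$$f(\varphi)=e^{-M\varphi}-e^{-M\pi/2}.$$
Then $f(\pi/2)=0$, $f>0$ on $[0,\pi/2)$, $f'(\varphi)=-Me^{-M\varphi}<0$, $f''>0$, and
$$f\le \frac{|f'|}{M},\qquad f\le 1,\qquad |f'|\le M. \tag{1}$$
In $\mathbb R^2$ write points as $(\alpha,q)=(\rho\cos\theta,\rho\sin\theta)$, and let $\hat r(\theta)=(\cos\theta,\sin\theta)$, $\hat\theta(\theta)=(-\sin\theta,\cos\theta)$ be the polar frame.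

**Definition 1.** For $x\in\mathbb R^2$ let
$$F^M(x)=\max\Bigl(0,\ \sup_{0\le\varphi\le\pi/2}\ell_\varphi(x)\Bigr),\qquad \ell_\varphi(x)=\bigl\langle f(\varphi)\hat r(\varphi)+f'(\varphi)\hat\theta(\varphi),\,x\bigr\rangle. \tag{2}$$

Three properties will be used.

* (F1) $F^M$ is convex, positively homogeneous, Lipschitz with constant $1+M$, and $0\le F^M(x)\le(1+M)|x|$.
* (F2) If $0\le\theta\le\pi/2$, then $F^M(\rho\hat r(\theta))=\rho f(\theta)$. In particular $F^M(0,q)=0$ for all $q\ge0$.
* (F3) In the open first quadrant $F^M$ is positive and $C^1$, with $\nabla F^M=f\hat r+f'\hat\theta$ at angle $\theta$.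

For (F1): $F^M$ is a supremum of linear functionals (zero among them), each of norm $\sqrt{f^2+f'^2}\le 1+M$. For (F2): with $x=\rho\hat r(\theta)$ we have $\ell_\varphi(x)=\rho\,g(\varphi)$, where $g(\varphi)=f(\varphi)\cos(\theta-\varphi)+f'(\varphi)\sin(\theta-\varphi)$, and
$$g'=f'\cos(\theta-\varphi)+f\sin(\theta-\varphi)+f''\sin(\theta-\varphi)-f'\cos(\theta-\varphi)=(f+f'')(\varphi)\,\sin(\theta-\varphi).$$
Since $f+f''>0$ and $|\theta-\varphi|\le\pi/2$, the function $g$ increases up to $\varphi=\theta$ and decreases afterwards. Its maximum is $g(\theta)=f(\theta)\ge0$. (F3) follows by differentiating $\rho f(\theta)$ in polar coordinates.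

Now place the cone $\{(x,t)\in\mathbb R^2\times\mathbb R: t\ge\varepsilon F^M(x)\}$, with $\varepsilon>0$ small, over the floor $\mathbb R^2\times\{0\}$. Take a point of the floor, project it to the nearest point of the cone, project back to the floor, and repeat. To see what happens, we describe the double projection intrinsically.

**Definition 2.** Let $H_0$ be a real Hilbert space and $h:H_0\to[0,\infty)$ convex and continuous. For $y\in H_0$ let $\operatorname{pr}_h(y)$ be the unique minimizer of $x\mapsto h(x)^2+|x-y|^2$.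

**Lemma 1.** Let $H=H_0\times\mathbb R$ and $B=H_0\times\{0\}$.

(a) If $C=\{(x,t):t\ge h(x)\}$, then the minimizer in Definition 2 exists and is unique, and $P_BP_C(y,0)=(\operatorname{pr}_h(y),0)$.

(b) Let $0\le F\le h$ be convex and continuous, $p=\operatorname{pr}_F(y)$, and suppose $h(p)=F(p)$. Then $p=\operatorname{pr}_h(y)$.

**Proof.** (a) $C$ is closed and convex, so $(y,0)$ has exactly one nearest point in it, the minimizer of $|x-y|^2+t^2$ over $t\ge h(x)\ge0$. If $t>h(x)$, replacing $t$ by $h(x)$ lowers the value; so $t=h(x)$ at the nearest point. Hence $(x,h(x))$ is the nearest point exactly when $x$ minimizes $|x-y|^2+h(x)^2$. Dropping the last coordinate is $P_B$.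

(b) For every $x$, since $h\ge F\ge0$,
$$h(x)^2+|x-y|^2\ge F(x)^2+|x-y|^2\ge F(p)^2+|p-y|^2=h(p)^2+|p-y|^2.\qquad\square$$

*Example.* On $H_0=\mathbb R$ let $h(x)=c\max(0,x)$. Then $\operatorname{pr}_h(y)=y$ for $y\le0$, and for $y>0$ minimizing $c^2x^2+(x-y)^2$ gives $\operatorname{pr}_h(y)=y/(1+c^2)$. Points where $h$ vanishes do not move; the others slide downhill.

For $h=\varepsilon F^M$, in the open quadrant, the minimizer $x'$ for $x$ satisfies $x'-x=-\varepsilon^2F^M(x')\nabla F^M(x')$. So for small $\varepsilon$ the iteration roughly follows the flow $\dot x=-F^M\nabla F^M$, for which $\dot\rho=-F^Mf$ and $\rho\dot\varphi=F^M|f'|$. Thus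
$$\frac{d\ln\rho}{d\varphi}=-\frac{f}{|f'|}\ge-\frac1M .$$
The point turns toward the vertical half-axis, and a quarter turn costs at most the factor $e^{-\pi/(2M)}$ in length. On the half-axis $\{(0,q):q\ge0\}$ the cone touches the floor and moves nothing.

These are the two features everything rests on: **the cone turns a vector through a right angle almost without loss of length, and it is invisible from a half-axis.** We shall put infinitely many such cones over infinitely many planes of a Hilbert space, merge them into only eight sets, and use these to steer a sequence of consecutive projections so that it never settles, even weakly.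

## 2. Weak limits of consecutive projections

Let $H$ be a real Hilbert space, $K\ge2$, and $A_1,\dots,A_K\subset H$ closed convex sets with $A_1\cap\dots\cap A_K=\{0\}$. Let $P_i$ be the nearest point projection onto $A_i$. Fix a sequence of indices $i(n)\in\{1,\dots,K\}$ which takes each value infinitely often, start at $x_0\in H$, and put
$$x_n=P_{i(n)}x_{n-1},\qquad n=1,2,\dots \tag{3}$$
Let $W=W(x_0)$ be the set of weak limits of subsequences of $(x_n)$. The question, posed by Petr A. Borodin and Eva Kopecka in "Weak limits of consecutive projections and of greedy steps", arXiv:2112.05094 (2021), is whether $W=\{0\}$. In plain words: we keep projecting onto finitely many convex sets whose only common point is $0$, each of them infinitely often, but in an order chosen by an adversary. Must every weak limit be $0$?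

The textbook facts behind this are the following. Let $A$ be closed, convex and nonempty.

* (P1) $p=P_Ay$ if and only if $p\in A$ and $\langle y-p,a-p\rangle\le0$ for all $a\in A$.
* (P2) $P_A$ is nonexpansive. In particular $|P_Ay-a|\le|y-a|$ for $a\in A$.
* (P3) If $0\in A$, then $|y-P_Ay|^2\le|y|^2-|P_Ay|^2$. Indeed, with $p=P_Ay$, (P1) for $a=0$ gives $\langle y-p,p\rangle\ge0$, so $|y|^2=|y-p|^2+|p|^2+2\langle y-p,p\rangle\ge|y-p|^2+|p|^2$.
* (P4) Bounded sequences have weakly convergent subsequences; $A$ is weakly closed; an orthonormal sequence tends weakly to $0$.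

By (P3), $|x_n|$ is nonincreasing, so $W\ne\emptyset$. Moreover $\sum|x_n-x_{n-1}|^2\le|x_0|^2$, so
$$|x_n-x_{n-1}|\to0. \tag{4}$$

*Example of a sequence with two weak limits.* Let $e,g_1,g_2,\dots$ be orthonormal. The sequence $\sqrt2\,g_1,\ e+g_2,\ \sqrt2\,g_3,\ e+g_4,\dots$ has the weak limits $0$ and $e$. All its terms have norm $\sqrt2$, so monotonicity of the norm alone does not forbid such behavior. Our sequence will contain a subsequence of nearly this form.

The known results are these. If the $A_i$ are closed subspaces, then $x_n\to0$ weakly (Amemiya–Ando). For general closed convex sets, $x_n\to0$ weakly if $K\le3$, or if $i(n)$ is periodic. In general $(x_n)$ need not converge in norm, even for $K=2$.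

**Theorem 1.** Let $H$ be an infinite-dimensional real Hilbert space and $K\ge12$. There are closed convex cones $A_1,\dots,A_K\subset H$ with $\bigcap A_i=\{0\}$, a sequence $i(n)$ taking each value in $\{1,\dots,K\}$ infinitely often, and $x_0\in H$, such that $W(x_0)$ contains both $0$ and a unit vector. In particular $W(x_0)\ne\{0\}$, and $(x_n)$ does not converge weakly. Four of the cones can be taken to be closed subspaces.

**Theorem 2.** If $\dim H<\infty$, then $W(x_0)=\{0\}$ for all $K$, $A_i$, $i(n)$, $x_0$ as above.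

So the answer is no, and for each fixed $K\ge12$ the statement "$W=\{0\}$ always" holds in $H$ if and only if $\dim H<\infty$. The range $4\le K\le11$ is not settled by this argument.

## 3. Two sets, periodic orders, and finite dimension

**Two sets.** Projecting twice in a row onto the same set changes nothing, so for $K=2$ we may delete repetitions and assume that the indices alternate. Let $x_{n_j}\rightharpoonup w$. After passing to a subsequence, all $x_{n_j}$ lie in the same set, say $A_1$; so $w\in A_1$ by (P4). By (4), $x_{n_j+1}\rightharpoonup w$ too, and these points lie in $A_2$. Hence $w\in A_1\cap A_2=\{0\}$.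

**Periodic order.** The same works if $i(n)$ has period $p$. For each $k$ choose $r_j\in\{1,\dots,p\}$ with $i(n_j+r_j)=k$. By (4), $|x_{n_j+r_j}-x_{n_j}|\to0$, so $x_{n_j+r_j}\rightharpoonup w$ and $w\in A_k$. Hence $w=0$.

If the waiting time until the next visit to $A_k$ is unbounded, this breaks: many tiny steps may add up to a definite displacement. In finite dimension another observation saves us.

**Proof of Theorem 2.** The aim is to control the displacement by the distance to $w$ itself. Let $w\in W$; then $x_{n_j}\to w$ in norm along some subsequence. Suppose $w\ne0$. Then $I=\{i:w\in A_i\}$ is not all of $\{1,\dots,K\}$. Let $m_j\ge n_j$ be the first index with $i(m_j+1)\notin I$; it exists because every index occurs infinitely often. For $n_j<n\le m_j$ we have $w\in A_{i(n)}$, so (P2) gives $|x_n-w|\le|x_{n-1}-w|$. Therefore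
$$|x_{m_j}-w|\le|x_{n_j}-w|\to0. \tag{5}$$
Pass to a subsequence on which $i(m_j+1)=i\notin I$ is constant. By (4), $x_{m_j+1}\to w$, and $x_{m_j+1}\in A_i$, which is closed. So $w\in A_i$, contradicting $i\notin I$. Thus every element of the nonempty set $W$ is $0$. $\square$

**Where this stops in infinite dimension.** The inequality in (5) is still true, but the right side need not tend to $0$ when $x_{n_j}$ tends to $w$ only weakly. If $x_{n_j}=e+g_j$ and $w=e$, it equals $1$. Staying in a ball of radius $1$ around $e$ does not determine the weak limit: the points $\tfrac12e+\tfrac{\sqrt3}2g_j$ are also at distance $1$ from $e$, and they tend weakly to $\frac12e$. So while the sequence uses only sets that contain $w$, the weak limit may drift. We now produce such a drift.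

## 4. Stopping a turn at a prescribed height

This section makes the picture of Section 1 exact. We want to start at $Q$, turn by proximal steps, and stop with second coordinate exactly $q_1$, where $q_1$ is any prescribed number below $|Q|$. We also want $\varepsilon$ to be arbitrarily small while $M$ stays fixed.

**Lemma 2.** Let $Q=(\alpha_0,q_0)$ with $\alpha_0>0$, $q_0\ge0$, and let $q_0<q_1<|Q|$. There is $M\ge1$, depending only on $Q$ and $q_1$, such that for every $\varepsilon_0>0$ there are $\varepsilon\in(0,\varepsilon_0)$ and $N\ge1$ for which the iterates $Q_0=Q$, $Q_{n+1}=\operatorname{pr}_{\varepsilon F^M}(Q_n)$ satisfy: for $1\le n\le N$ the point $Q_n=(\alpha_n,q_n)$ lies in the open first quadrant, $|Q_n|\le|Q|$, $q_0\le q_n\le q_1$, $F^M(Q_n)>0$; and $q_N=q_1$.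

**Proof.** Choose $M\ge1$ with $|Q|e^{-5/M}>q_1$. Write $F=F^M$ and let $0<\varepsilon\le1/(M+1)$.

**Step 1 (one iterate in polar coordinates).** The purpose is to solve for the next point. Let $x$ have radius $\rho>0$ and angle $\varphi\in[0,\pi/2)$. The function $\varepsilon^2F^2+|\cdot-x|^2$ is convex, and by (F3) it is differentiable in the open quadrant. So a point $x'$ of the open quadrant equals $\operatorname{pr}_{\varepsilon F}(x)$ as soon as the gradient vanishes there, that is,
$$x=x'+\varepsilon^2F(x')\nabla F(x'). \tag{6}$$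
Let $x'$ have polar coordinates $(\rho',\varphi')$, and evaluate $f,f'$ at $\varphi'$. In the frame $\hat r(\varphi'),\hat\theta(\varphi')$ the right side has radial component $\rho'(1+\varepsilon^2f^2)$ and angular component $\rho'\varepsilon^2ff'\le0$. So with
$$\zeta=\frac{\varepsilon^2f|f'|}{1+\varepsilon^2f^2}$$
equation (6) says
$$\varphi=G(\varphi'):=\varphi'-\arctan\zeta,\qquad \rho=\rho'(1+\varepsilon^2f^2)\sqrt{1+\zeta^2}. \tag{7}$$
$G$ is continuous on $[0,\pi/2]$. Since $\zeta>0$ at angle $\varphi<\pi/2$, we have $G(\varphi)<\varphi$; since $f(\pi/2)=0$, we have $G(\pi/2)=\pi/2>\varphi$. By the intermediate value theorem there is $\varphi'\in(\varphi,\pi/2)$ with $G(\varphi')=\varphi$, and then $\rho'$ is given by (7). So all iterates $Q_n$, $n\ge1$, lie in the open quadrant, where $F>0$. Their radii do not increase, and their angles $\varphi_n$ strictly increase. Let $\varphi_\infty=\lim\varphi_n$. From $\varphi_n=G(\varphi_{n+1})$ we get $G(\varphi_\infty)=\varphi_\infty$, so $\zeta=0$ there, $f(\varphi_\infty)=0$, and $\varphi_\infty=\pi/2$.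

**Step 2 (loss of radius).** The purpose is to show that the whole turn costs at most the factor $e^{-5/M}$. By (1), $\zeta\le\varepsilon^2M\le M/(M+1)^2\le1/M\le1$. Also
$$\varepsilon^2f^2\le\frac{\varepsilon^2f|f'|}{M}=\frac{\zeta(1+\varepsilon^2f^2)}{M}\le\frac{2\zeta}{M},\qquad \frac{\zeta^2}2\le\frac{\zeta}{2M}.$$
By concavity $\arctan\zeta\ge\frac\pi4\zeta$ on $[0,1]$. Hence
$$\ln\frac{\rho}{\rho'}\le\varepsilon^2f^2+\frac{\zeta^2}2\le\frac{5\zeta}{2M}\le\frac{10}{\pi M}\arctan\zeta=\frac{10}{\pi M}(\varphi'-\varphi).$$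
The angles increase in total by at most $\pi/2$, so $|Q_n|\ge|Q|e^{-5/M}$ for all $n$. Since $\varphi_n\to\pi/2$, $\liminf q_n\ge|Q|e^{-5/M}>q_1$.

**Step 3 (the height increases).** The purpose is to keep $q_n$ between $q_0$ and $q_1$. By (6), $q'-q=-\varepsilon^2F(x')\,\partial_qF(x')$ with $\partial_qF=f\sin\varphi'-|f'|\cos\varphi'$. Put $\delta=\pi/2-\varphi'\in(0,\pi/2)$. Then
$$f=e^{-M\varphi'}(1-e^{-M\delta})=\frac{|f'|}{M}(1-e^{-M\delta})<|f'|\delta\le|f'|\tan\delta=|f'|\frac{\cos\varphi'}{\sin\varphi'}.$$
So $\partial_qF<0$ and $q'>q$.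

**Step 4 (hitting $q_1$ exactly).** The purpose is to tune $\varepsilon$. Fix $0<\bar\varepsilon<\min(\varepsilon_0,1/(M+1))$ and, by Step 2, an $N$ with $q_N>q_1$ for $\varepsilon=\bar\varepsilon$. The minimizer $y$ of $\varepsilon^2F(y)^2+|y-x|^2$ depends continuously on $(\varepsilon,x)$. Indeed, let $(\varepsilon_k,x_k)\to(\varepsilon,x)$ with minimizers $y_k$. Comparing with $y=0$, where $F=0$, gives $|y_k-x_k|\le|x_k|$, so $(y_k)$ is bounded; each of its limit points minimizes the limit functional by continuity; and that minimizer is unique. Composing $N$ times, $\varepsilon\mapsto q_N(\varepsilon)$ is continuous on $[0,\bar\varepsilon]$. At $\varepsilon=0$ nothing moves, so $q_N(0)=q_0<q_1<q_N(\bar\varepsilon)$. Hence $q_N(\varepsilon)=q_1$ for some $\varepsilon\in(0,\bar\varepsilon)$. By Step 3, $q_0\le q_n\le q_1$ for $n\le N$. $\square$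

## 5. Carrying a weak limit on a tail vector, and what cones of one label must not see

**Reductions.** It suffices to prove Theorem 1 for $K=12$ in one separable infinite-dimensional space $H'$. A general infinite-dimensional $H$ contains a closed copy of $H'$; sets that are closed and convex in $H'$ are so in $H$, and projections of points of $H'$ onto them are unchanged. For $K>12$ add copies of the set $H$ and insert the corresponding identity projections infinitely often; this only repeats terms of the sequence, finitely often each.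

**One move.** Let $H=H_0\times\mathbb R$ with $H_0=V\oplus G$, where $G$ has a countable orthonormal basis of "tail" vectors. We work with points $Y=w+\tau g$, where $w\in V$, $\tau>0$ and $g$ is a basis vector of $G$. If $g$ runs through the basis while $w$ is fixed and $\tau$ is bounded, such points tend weakly to $w$. To pass from $w+\tau g$ to $(w+u)+\tau'g'$, put $v=u+\tau'g'$ and use the plane spanned by $\hat g=g$ and $\hat v=v/|v|$. In this plane $Y$ has coordinates $(\tau,q_0)$ with $q_0=\langle w,u\rangle/|v|$. If Lemma 2 raises the second coordinate from $q_0$ to $q_1=q_0+|v|$, it adds exactly $v$ to the point and leaves some remainder $\alpha g$ of the first coordinate: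
$$w+\tau g\ \longrightarrow\ (w+u)+\tau'g'+\alpha g .$$
A projection onto a subspace orthogonal to $g$ then deletes $\alpha g$.

**Sharing a set.** There will be infinitely many moves $\mu$, each with its function $F_\mu(x)=F^{M_\mu}(\langle x,\hat g_\mu\rangle,\langle x,\hat v_\mu\rangle)$ and amplitude $\varepsilon_\mu$, but only finitely many sets. So we give each move one of finitely many labels and use the epigraph of $h=\sup\varepsilon_\mu F_\mu$ over all moves with that label. By Lemma 1(b), move $\mu$ is executed as if it were alone, provided that at each of its iterates $x$ we have $\varepsilon_\nu F_\nu(x)\le\varepsilon_\mu F_\mu(x)$ for all other moves $\nu$ of the same label. For later $\nu$ we take $\varepsilon_\nu$ very small. For earlier $\nu$ we use invisibility, (F2):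
$$\langle x,\hat g_\nu\rangle=0\ \text{ and }\ \langle x,\hat v_\nu\rangle\ge0\quad\Longrightarrow\quad F_\nu(x)=0. \tag{8}$$

**First attempt.** Take a unit vector $e\in V$ and let round $s=1,2,\dots$ consist of two moves,
$$Y_{s,0}=\tau_{s,0}g_{s,0}\ \to\ Y_{s,1}=e+\tau_{s,1}g_{s,1}\ \to\ Y_{s+1,0}=\tau_{s+1,0}g_{s+1,0},$$
with one label for the first moves and another, $R$, for the return moves $R_s$, which turn $\hat g=Y_{s,1}/|Y_{s,1}|$ into $\hat v=g_{s+1,0}$. Suppose the norms $|Y|$ decrease slightly and stay bounded. The first moves do not disturb each other: the iterates of such a move in round $s'>s$ are $\beta e+\beta\tau_{s',1}g_{s',1}+\alpha g_{s',0}$ with $\beta\in[0,1]$, $\alpha>0$, and (8) holds for the round-$s$ move, where $\hat g=g_{s,0}$ and $v=e+\tau_{s,1}g_{s,1}$.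

The return moves fail. An iterate of $\mu=R_{s'}$ is $x=\alpha Y_{s',1}/|Y_{s',1}|+q\,g_{s'+1,0}$ with $\alpha>0$. For $\nu=R_s$, $s<s'$,
$$\langle x,\hat g_\nu\rangle=\frac{\alpha\langle Y_{s',1},Y_{s,1}\rangle}{|Y_{s',1}||Y_{s,1}|}=\frac{\alpha}{|Y_{s',1}||Y_{s,1}|}>0,\qquad\langle x,\hat v_\nu\rangle=0,$$
because both points contain the same $e$. Hence $\varepsilon_\nu F_\nu(x)=\alpha\,\varepsilon_\nu f_\nu(0)/(|Y_{s',1}||Y_{s,1}|)$, where $f_\nu$ is $f$ with $M=M_\nu$. On the other hand, if $x$ has polar coordinates $(\rho,\varphi)$ in the plane of $\mu$, then by (1) and $f(\pi/2)=0$,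
$$F_\mu(x)=\rho f(\varphi)\le\rho M_\mu\Bigl(\frac\pi2-\varphi\Bigr)\le\rho M_\mu\frac\pi2\cos\varphi=\frac\pi2M_\mu\alpha .$$
With $\nu$ fixed and amplitudes such that $\varepsilon_\mu M_\mu\to0$, the old cone is strictly higher than the current one at every iterate as soon as $s'$ is large. So Lemma 1(b) cannot be applied.

**What to ask for instead.** The weak limits from which we return must be pairwise orthogonal. So after reaching $w_1=e$ we do not return at once, but carry the weak limit along a chain $w_1,w_2,w_3,\dots$ in $V$; round $s$ follows the chain up to an index $L_s$ and returns from there, and the $w_{L_s}$ are pairwise orthogonal. Write $u_m=w_{m+1}-w_m$. An iterate of the move along $u_{m'}$ is a point of the segment $[w_{m'},w_{m'+1}]$ plus a nonnegative combination of tail vectors. Condition (8) for an earlier move of the same label along $u_m$ is therefore ensured by $\langle u_m,w_{m'}\rangle\ge0$ and $\langle u_m,w_{m'+1}\rangle\ge0$. The same pair $(m,m')$ can occur with $m<m'$, $m=m'$ or $m>m'$, since the moves may belong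 to different rounds.

One label for all chain steps is not enough. If $\langle u_m,w_n\rangle\ge0$ for all $m,n$, then $\langle w_{m},w_n\rangle$ is nondecreasing in $m$, so $\langle w_{L_2},w_{L_1}\rangle\ge|w_{L_1}|^2\ge|w_1|^2>0$ (the norms $|w_m|$ are nondecreasing, because $|w_{m+1}|^2-|w_m|^2=\langle u_m,w_m\rangle+\langle u_m,w_{m+1}\rangle\ge0$). This contradicts orthogonality. With several labels, each step is tested only against part of the points, and the telescoping argument is no longer available. The next section exploits this.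

## 6. Turning $e$ into $e'$ with four labels

**Lemma 3.** For every $\eta>0$ there are a finite-dimensional Euclidean space $\operatorname{span}(e,e')\oplus\mathcal Z$ (orthogonal sum, $e,e'$ orthonormal), points $p_0=e,p_1,\dots,p_N=ce'$ with $1\le c\le1+\eta$, and labels $\lambda(n)\in\{0,1,2,T\}$ of the steps $p_n\to p_{n+1}$, $0\le n<N$, all four labels occurring, such that

* (B1) $\lambda(m)=\lambda(n)$ implies $\langle p_{m+1}-p_m,p_n\rangle\ge0$ and $\langle p_{m+1}-p_m,p_{n+1}\rangle\ge0$;
* (B2) for steps labeled $T$, the $\operatorname{span}(e,e')$-components of $p_n$, $p_{n+1}$ and $p_{n+1}-p_n$ have nonnegative coordinates.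

The idea: walk from $e$ to $e'$ along a slightly expanding polygon. Its increments have positive products with present and later points, but may have negative products with earlier ones. To repair this, add a tiny vector of $\mathcal Z$ that rotates through three phases while the labels $0,1,2$ cycle with it.

**Proof.**

**Step 1 (an expanding polygon).** The purpose is to make the products with present and later points strictly positive. Let $J\ge2$ be an integer, $\sigma=\pi/(2J)$, and $\hat e_a=\cos(a\sigma)e+\sin(a\sigma)e'$ for $0\le a\le J$; so $\hat e_0=e$, $\hat e_J=e'$. Let $r_0'=1$, $r_a=r'_a/\cos\sigma$, $r'_{a+1}=r_a/\cos^2\sigma$. Then $1\le r_a'<r_a<r_{a+1}'$ and $r_J=(\cos\sigma)^{-(3J+1)}$. Since $-\ln\cos\sigma$ is of order $\sigma^2$, that is, of order $J^{-2}$, we have $r_J\to1$ as $J\to\infty$; fix $J$ with $r_J\le1+\eta$. Put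
$$d_a=r_a\hat e_a,\quad d_a'=r_a'\hat e_a\quad(0\le a\le J),\qquad D_a=d_{a+1}'-d_a\quad(0\le a<J).$$
For $a+1\le l\le J$,
$$\langle D_a,\hat e_l\rangle=r'_{a+1}\cos((l-a-1)\sigma)-r_a\cos((l-a)\sigma)>0,$$
since $r_{a+1}'>r_a$, $\cos((l-a-1)\sigma)\ge\cos((l-a)\sigma)\ge0$, and the first cosine is positive. Also $\langle D_a,\hat e_a\rangle=r'_{a+1}\cos\sigma-r_a=r_a(1/\cos\sigma-1)>0$. Let $\gamma>0$ be the minimum of $\langle D_a,\hat e_l\rangle$ over $0\le a<J$, $a\le l\le J$, and let $\Gamma=r_J\max_a|D_a|>0$. A point $x$ of the segment $[d_b,d'_{b+1}]$ is a convex combination of $r_b\hat e_b$ and $r'_{b+1}\hat e_{b+1}$, with radii between $1$ and $r_J$. Hence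
$$\langle D_a,x\rangle\ge\gamma\ \text{ if } b\ge a,\qquad\langle D_a,x\rangle\ge-\Gamma\ \text{ if } b<a. \tag{9}$$
Negative values do occur for $b<a$: with $J=2$, $\langle D_1,\hat e_0\rangle=-r_1\cos\sigma<0$.

**Step 2 (rotating auxiliary vectors).** The purpose is to create a positive contribution exactly in the bad case $b<a$. Let $\kappa=1/J$. We take vectors $z_0,\dots,z_{J-1}\in\mathcal Z=\mathbb C^J$ with Hermitian products (linear in the first entry)
$$(z_a,z_a)=1,\qquad(z_a,z_b)=-\mathrm i\kappa\ (a>b),\qquad(z_a,z_b)=\mathrm i\kappa\ (a<b).$$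
This matrix is Hermitian. It is positive definite: for a complex vector $(c_a)\neq 0$ the associated form is at least
$$\sum_a|c_a|^2-\kappa\sum_{a\ne b}|c_a||c_b|\ \ge\ \bigl(1-\kappa(J-1)\bigr)\sum_a|c_a|^2>0.$$
Writing it as $XX^*$ with a square matrix $X$, we may take the rows of $X$ as $z_a$. For example, for $J=2$: $z_0=(1,0)$, $z_1=(-\frac{\mathrm i}2,\frac{\sqrt3}2)$.

Regard $\mathcal Z$ as a real space with $\langle x,y\rangle=\operatorname{Re}(x,y)$; thus $\langle z_a,z_b\rangle=0$ for $a\ne b$. Let $\omega=e^{2\pi\mathrm i/3}$. If $t\equiv t'\pmod3$, then $\omega^t\overline{\omega^{t'}}=1$, so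
$$\langle(\omega^{t+1}-\omega^t)z_a,\omega^{t'}z_b\rangle=\operatorname{Re}[(\omega-1)(z_a,z_b)],\qquad\langle(\omega^{t+1}-\omega^t)z_a,\omega^{t'+1}z_b\rangle=\operatorname{Re}[(1-\bar\omega)(z_a,z_b)].$$
Here $\omega-1=-\frac32+\frac{\sqrt3}2\mathrm i$ and $1-\bar\omega=\frac32+\frac{\sqrt3}2\mathrm i$: opposite real parts, equal imaginary parts. This is why the products $(z_a,z_b)$, $a\ne b$, were chosen imaginary. The two numbers are
$$-\tfrac32,\ \tfrac32\ \ (a=b);\qquad\tfrac{\sqrt3}2\kappa,\ \tfrac{\sqrt3}2\kappa\ \ (a>b);\qquad-\tfrac{\sqrt3}2\kappa,\ -\tfrac{\sqrt3}2\kappa\ \ (a<b). \tag{10}$$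
(With two phases, $\omega=-1$, the factors $\omega-1$ and $1-\bar\omega$ would be $-2$ and $2$, and the two numbers would always have opposite signs or vanish. So this scheme needs at least three.)

**Step 3 (the path).** Let integers $N_a\ge1$ and numbers $1\ge\delta_0\ge\dots\ge\delta_{J-1}>0$ be given; they are chosen in Step 4. For $0\le a<J$ put
$$p_{a,t}=d_a+\frac{t}{3N_a}D_a+\delta_a\omega^tz_a,\qquad0\le t\le3N_a,$$
and give the step $p_{a,t}\to p_{a,t+1}$ the label $t\bmod3$. These steps form sub-block $a$. It starts at $p_{a,0}=d_a+\delta_az_a$ and ends at $p_{a,3N_a}=d_{a+1}'+\delta_az_a$. For $0\le a\le J$ let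
$$T_a:\qquad d_a'+\delta_{a-1}z_{a-1}\ \to\ d_a+\delta_az_a\qquad(\delta_{-1}z_{-1}:=0,\ \delta_Jz_J:=0)$$
be a step labeled $T$; it exchanges the auxiliary vector while the radius grows from $r_a'$ to $r_a$. Everything concatenates as $T_0$, sub-block $0$, $T_1$, sub-block $1$, …, sub-block $J-1$, $T_J$, running from $d'_0=e$ to $d_J=r_Je'$. So $c=r_J$. All four labels occur. For $T_a$ the $\operatorname{span}(e,e')$-components in (B2) are $r_a'\hat e_a$, $r_a\hat e_a$ and $(r_a-r_a')\hat e_a$, so (B2) holds.

**Step 4 (the parameters).** The purpose is to read off what (B1) requires and to satisfy it. Take two steps of the same label in $\{0,1,2\}$, starting at $p_{a,t}$ and $p_{b,t'}$ with $t\equiv t'\pmod3$. The increment of the first is $\frac1{3N_a}D_a+\delta_a(\omega^{t+1}-\omega^t)z_a$, and the $\operatorname{span}(e,e')$-components of the endpoints of the second lie in $[d_b,d_{b+1}']$. By (9) and (10), both inner products in (B1) are at least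
$$\frac{\gamma}{3N_a}-\frac32\delta_a^2\ (b=a),\qquad-\frac{\Gamma}{3N_a}+\frac{\sqrt3}2\kappa\delta_a\delta_b\ (b<a),\qquad\frac{\gamma}{3N_a}-\frac{\sqrt3}2\kappa\delta_a\delta_b\ (b>a). \tag{11}$$
Put $A=2\Gamma/(3\sqrt3\kappa)$. The numbers (11) are nonnegative if

1. $N_a\delta_a^2\le2\gamma/9$;
2. $N_a\delta_a\delta_b\ge A$ for $b<a$;
3. $N_a\delta_a\delta_b\le2\gamma/(3\sqrt3\kappa)$ for $b>a$.

For the $T$-steps we also want

4. $\delta_a^2\le(1-\cos\sigma)\cos\sigma$.

Condition 2 wants $N_a\delta_a\delta_b$ large for earlier $b$; conditions 1 and 3 want $N_a\delta_a\delta_b$ small for $b=a$ and later $b$. These are compatible if the $\delta_a$ decrease fast. Take $N_0=1$ and $\delta_0\in(0,1]$ so small that conditions 1 and 4 hold for $a=0$. Given the choices up to $a-1$, take $\delta_a\in(0,\delta_{a-1}]$ so small that condition 4 holds, that $N_b\delta_b\delta_a\le2\gamma/(3\sqrt3\kappa)$ for all $b<a$ (this is condition 3 for the pairs $(b,a)$), and that $A\delta_a/\delta_{a-1}+\delta_a^2\le2\gamma/9$. Then put $N_a=\lceil A/(\delta_a\delta_{a-1})\rceil$.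 For $b<a$ we have $\delta_b\ge\delta_{a-1}$, so $N_a\delta_a\delta_b\ge A$, which is condition 2. And
$$N_a\delta_a^2\le\Bigl(\frac{A}{\delta_a\delta_{a-1}}+1\Bigr)\delta_a^2=\frac{A\delta_a}{\delta_{a-1}}+\delta_a^2\le\frac{2\gamma}9,$$
which is condition 1. So (B1) holds for the labels $0,1,2$.

**Step 5 ((B1) for the label $T$).** The purpose is to show that the growth of the radius in $T_a$ pays for the loss of the old auxiliary vector. The increment of $T_a$ is
$$(r_a-r_a')\hat e_a+\delta_az_a-\delta_{a-1}z_{a-1},\qquad r_a-r_a'=r_a(1-\cos\sigma)\ge1-\cos\sigma.$$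
An endpoint of $T_b$ has the form $\rho\hat e_b+\delta_{a'}z_{a'}$ with $\rho\ge1$ and $a'\in\{b-1,b\}$. The first parts contribute $(r_a-r_a')\rho\cos((a-b)\sigma)\ge0$. The $z_a$ being orthonormal in the real sense, the $\mathcal Z$-parts contribute $\delta_a^2$ if $a'=a$, $-\delta_{a-1}^2$ if $a'=a-1$, and $0$ otherwise (with the convention that $\delta_{-1}z_{-1}$ and $\delta_Jz_J$ are $0$, so that their contributions are $0$). In the case $a'=a-1$ we have $b\in\{a-1,a\}$, so the first part is at least $(1-\cos\sigma)\cos\sigma\ge\delta_{a-1}^2$ by condition 4. So all products are nonnegative. $\square$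

## 7. An infinite chain with seven labels and orthogonal ends

Now we link blocks $e_1\to e_2\to e_3\to\cdots$. Consecutive blocks share a direction; we therefore give blocks of different parity different labels $0,1,2$. The label $T$ can be shared by all blocks because of (B2).

**Lemma 4.** Let $\Lambda=\{T\}\cup(\{0,1\}\times\{0,1,2\})$, a set of $7$ labels. There are a separable Hilbert space $V$, a bounded sequence $w_0=0,w_1,w_2,\dots$ in $V$ with $|w_1|=1$, labels $\lambda(m)\in\Lambda$ of the steps $u_m=w_{m+1}-w_m$, and indices $1<L_1<L_2<\cdots$, such that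

* (W1) $\lambda(m)=\lambda(n)$ implies $\langle u_m,w_n\rangle\ge0$ and $\langle u_m,w_{n+1}\rangle\ge0$; in particular $\langle u_m,w_m\rangle\ge0$;
* (W2) the $w_{L_s}$, $s\ge1$, are pairwise orthogonal;
* (W3) every label occurs among the steps $0,\dots,L_s-1$ for each $s\ge2$.

**Proof.** **Step 1 (construction).** The purpose is to append scaled copies of Lemma 3. Let $V$ be the orthogonal sum of a Hilbert space with orthonormal basis $e_1,e_2,\dots$ and finite-dimensional spaces $\mathcal Z_1,\mathcal Z_2,\dots$. Let $w_0=0$, $w_1=e_1$, $\lambda(0)=T$, $c_1=1$. For $k=1,2,\dots$ append block $k$: the path of Lemma 3 with $\eta=2^{-k}$, $e=e_k$, $e'=e_{k+1}$, $\mathcal Z=\mathcal Z_k$, multiplied by $c_k$. It runs from $c_ke_k$ to a point $c_{k+1}e_{k+1}$ with $c_k\le c_{k+1}\le(1+2^{-k})c_k$. Keep the label $T$, and replace $j\in\{0,1,2\}$ by $(k\bmod2,j)$. Let $L_s$ be the index of the end of block $s$, so $w_{L_s}=c_{s+1}e_{s+1}$. Then (W2) is clear, and (W3) holds because blocks $1$ and $2$ have different parity and each contains all four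 labels.

**Step 2 (condition (W1)).** The purpose is to check pairs of equally labeled steps, according to their blocks. Within one block, (W1) is (B1) multiplied by $c_k^2$. For a label $(\epsilon,j)$ and two different blocks $k,k'$, the parities agree, so $|k-k'|\ge2$, and $\operatorname{span}(e_k,e_{k+1})\oplus\mathcal Z_k$ is orthogonal to $\operatorname{span}(e_{k'},e_{k'+1})\oplus\mathcal Z_{k'}$; all products are $0$. For the label $T$ and different blocks, the $\mathcal Z$-parts are orthogonal, and by (B2) all $e$-coordinates of the increments and the endpoints are nonnegative; so the products are nonnegative. The same holds when step $0$ is involved, whose endpoints are $0,e_1$ and whose increment is $e_1$.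

**Step 3 (boundedness).** By (W1) with $m=n$, $|w_{m+1}|^2-|w_m|^2=\langle u_m,w_m\rangle+\langle u_m,w_{m+1}\rangle\ge0$. So $|w_m|$ is nondecreasing, and $\sup|w_m|=\sup_kc_k\le\prod_k(1+2^{-k})<\infty$. $\square$

## 8. Eight epigraphs, a floor, and three erasing subspaces

Fix the chain of Lemma 4 and let $S=\sup_m|w_m|^2$.

**Step 1 (the stations).** The purpose is to fix the points that the sequence shall visit. Let $H_0=V\oplus G$, where $G$ has orthonormal basis $\{g_{s,m}:s\ge1,\ 0\le m\le L_s\}$. Order the pairs $(s,m)$ lexicographically; for each $s$ there are finitely many, so we can speak of the $\ell$-th pair. If $(s,m)$ is the $\ell$-th pair, put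
$$E_{s,m}=S+1+\tfrac1\ell,\qquad\tau_{s,m}=\sqrt{E_{s,m}-|w_m|^2}\ge1,\qquad Y_{s,m}=w_m+\tau_{s,m}g_{s,m}.$$
So $|Y_{s,m}|^2=E_{s,m}$ decreases strictly along the order, all $\tau_{s,m}\le\sqrt{S+2}$, and $Y_{s,0}=\tau_{s,0}g_{s,0}$. Put $\rho_*=|Y_{1,0}|$. We want to visit
$$Y_{1,0},Y_{1,1},\dots,Y_{1,L_1},\ Y_{2,0},Y_{2,1},\dots,Y_{2,L_2},\ Y_{3,0},\dots$$

**Step 2 (the macro-steps and their planes).** The purpose is to bring each transition into the form of Lemma 2. The macro-steps, in their natural order, are the following.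

* *Chain step* $\mu=(s,m)$, $0\le m<L_s$, from $Y=Y_{s,m}$ to $Y_{s,m+1}$, with label $\lambda(m)$. Put $v=v_\mu=u_m+\tau_{s,m+1}g_{s,m+1}$, $\hat v_\mu=v/|v|$, $\hat g_\mu=g_{s,m}$, $q_0=\langle w_m,u_m\rangle/|v|\ge0$, $q_1=q_0+|v|$, $Q_\mu=(\tau_{s,m},q_0)$.
* *Return step* $\mu=R_s$, after $(s,L_s-1)$ and before $(s+1,0)$, from $Y=Y_{s,L_s}$ to $Y_{s+1,0}$, with label $R$. Put $\hat g_\mu=Y_{s,L_s}/|Y_{s,L_s}|$, $\hat v_\mu=g_{s+1,0}$, $q_0=0$, $q_1=\tau_{s+1,0}$, $Q_\mu=(|Y_{s,L_s}|,0)$.

In both cases $\hat g_\mu,\hat v_\mu$ are orthonormal and $Q_\mu=(\langle Y,\hat g_\mu\rangle,\langle Y,\hat v_\mu\rangle)$. We check $q_0<q_1<|Q_\mu|$. The first inequality holds because $|v|\ge\tau_{s,m+1}\ge1$, respectively $\tau_{s+1,0}\ge1$. For the second, in a chain step,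
$$q_1^2=q_0^2+2\langle w_m,u_m\rangle+|u_m|^2+\tau_{s,m+1}^2=q_0^2+|w_{m+1}|^2-|w_m|^2+\tau_{s,m+1}^2=q_0^2+E_{s,m+1}-|w_m|^2,$$
which is less than $q_0^2+E_{s,m}-|w_m|^2=q_0^2+\tau_{s,m}^2=|Q_\mu|^2$. In a return step, $q_1=|Y_{s+1,0}|<|Y_{s,L_s}|=|Q_\mu|$. Let $M_\mu$ be the exponent given by Lemma 2 for $(Q_\mu,q_1)$, and put
$$F_\mu(x)=F^{M_\mu}\bigl(\langle x,\hat g_\mu\rangle,\langle x,\hat v_\mu\rangle\bigr),\qquad x\in H_0.$$

**Step 3 (ideal iterates).** The purpose is to describe what each macro-step would do if its cone were alone. For $\varepsilon>0$ the functional $\varepsilon^2F_\mu(z)^2+|z-x|^2$ splits into a part depending on the component of $z$ in $\operatorname{span}(\hat g_\mu,\hat v_\mu)$ and $|z^\perp-x^\perp|^2$. So $\operatorname{pr}_{\varepsilon F_\mu}$ acts as $\operatorname{pr}_{\varepsilon F^{M_\mu}}$ in this plane and fixes the orthogonal component. Let $(\varepsilon_\mu,N_\mu)$ be a pair as in Lemma 2, and let $x_\mu^{(0)}=Y$, $x_\mu^{(n)}=\operatorname{pr}_{\varepsilon_\mu F_\mu}(x_\mu^{(n-1)})$ for $1\le n\le N_\mu$.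

In a chain step, the component of $Y_{s,m}$ orthogonal to the plane is $w_m-q_0\hat v_\mu$. So with plane coordinates $(\alpha,q)$ and $\beta=(q-q_0)/|v|\in[0,1]$, $\alpha>0$, an iterate is
$$x=w_m+(q-q_0)\hat v_\mu+\alpha g_{s,m}=(1-\beta)w_m+\beta w_{m+1}+\beta\tau_{s,m+1}g_{s,m+1}+\alpha g_{s,m}. \tag{12}$$
The last iterate has $q=q_1$, $\beta=1$, and equals $Y_{s,m+1}+\alpha g_{s,m}$. In a return step, $Y$ lies in the plane, and an iterate is
$$x=\alpha\hat g_\mu+q\,g_{s+1,0},\qquad\alpha>0,\ q\ge0. \tag{13}$$
The last one equals $\alpha\hat g_\mu+Y_{s+1,0}$. In both cases, for $1\le n\le N_\mu$, Lemma 2 gives $F_\mu(x_\mu^{(n)})>0$ and $|x_\mu^{(n)}|\le|Y|\le\rho_*$.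

**Step 4 (decreasing amplitudes).** The purpose is to make later cones low at earlier iterates. The exponents $M_\mu$ are already fixed, and the ideal iterates of $\mu$ depend only on $(\varepsilon_\mu,N_\mu)$. Each macro-step has only finitely many predecessors. So we can choose $(\varepsilon_\mu,N_\mu)$ inductively along the order, by Lemma 2, such that
$$\varepsilon_\mu(1+M_\mu)\le1,\qquad\varepsilon_\mu(1+M_\mu)\rho_*\le\min_{\nu<\mu}\ \min_{1\le n\le N_\nu}\varepsilon_\nu F_\nu(x_\nu^{(n)}); \tag{14}$$
for the first macro-step the second condition is void, and afterwards the right side is positive.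

**Step 5 (the twelve sets).** Let $\Lambda'=\Lambda\cup\{R\}$, a set of $8$ labels. For $j\in\Lambda'$ put
$$h_j=\sup\{\varepsilon_\mu F_\mu:\mu\text{ has label }j\},\qquad C_j=\{(x,t)\in H_0\times\mathbb R:t\ge h_j(x)\}.$$
By (F1) and (14) each $\varepsilon_\mu F_\mu$ is convex, positively homogeneous, Lipschitz with constant $1$, and lies between $0$ and $|x|$. Hence so does $h_j$, and $C_j$ is a closed convex cone. Further let
$$B=H_0\times\{0\},\qquad D_R=\overline{\operatorname{span}}\{g_{s,0}:s\ge1\}\times\{0\},$$
$$D_\epsilon=\{x\in H_0:\langle x,g_{s,m}\rangle=0\text{ for all }s\text{ and all }m\equiv\epsilon\ (\mathrm{mod}\ 2)\}\times\{0\}\qquad(\epsilon=0,1).$$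
These four are closed subspaces. The subspaces $D_0,D_1$ will erase the remainder $\alpha g_{s,m}$ and keep $g_{s,m+1}$, which has the other parity; $D_R$ will erase the remainder of a return step. All $8+4=12$ sets contain $0$. A point of $D_R\cap D_0$ lies in the closed span of the $g_{s,0}$ and is orthogonal to all of them, so it is $0$. Hence the twelve sets intersect in $\{0\}$.

**Step 6 (the order of projections).** Start at $x_0=(Y_{1,0},0)$. For each macro-step $\mu$, of label $j$, in order: apply $P_{C_j}$ and then $P_B$, this pair $N_\mu$ times; then apply $P_{D_{m\bmod2}}$ if $\mu=(s,m)$, respectively $P_{D_R}$ if $\mu=R_s$. Every set is used infinitely often: the $C_j$ with $j\in\Lambda$ in each round $s\ge2$ by (W3); $C_R$, $D_R$, $B$ in every round; $D_0$ and $D_1$ in every round because $L_s\ge2$.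

## 9. The sequence visits every $Y_{s,m}$

From here on, points $x\in H_0$ are identified with $(x,0)\in B$.

**Proposition 1.** At the beginning of each chain step $(s,m)$ the current point is $Y_{s,m}$, and at the beginning of each return step $R_s$ it is $Y_{s,L_s}$.

**Proof.** This holds at the start. Suppose it holds at the beginning of $\mu$, with label $j$.

**Step 1 (what must be checked).** The purpose is to reduce to inequalities between cones of label $j$. If the current point is $x_\mu^{(n-1)}$, then by Lemma 1(a) the next pair $P_BP_{C_j}$ leads to $\operatorname{pr}_{h_j}(x_\mu^{(n-1)})$. By Lemma 1(b), with $F=\varepsilon_\mu F_\mu\le h_j$, this is $x_\mu^{(n)}$, provided $h_j(x)=\varepsilon_\mu F_\mu(x)$ at $x=x_\mu^{(n)}$. So we need, for every $x=x_\mu^{(n)}$, $1\le n\le N_\mu$, and every $\nu\ne\mu$ of label $j$,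
$$\varepsilon_\nu F_\nu(x)\le\varepsilon_\mu F_\mu(x). \tag{15}$$

**Step 2 ($\nu$ later than $\mu$).** Here smallness is used. By (F1), $|x|\le\rho_*$ and (14) for $\nu$, $\varepsilon_\nu F_\nu(x)\le\varepsilon_\nu(1+M_\nu)\rho_*\le\varepsilon_\mu F_\mu(x)$.

**Step 3 ($\nu$ earlier than $\mu$, chain steps).** Here we show that the earlier cone is invisible. Let $\nu=(s,m)<\mu=(s',m')$ with $\lambda(m)=\lambda(m')$. By (12),
$$x=(1-\beta)w_{m'}+\beta w_{m'+1}+\beta\tau_{s',m'+1}g_{s',m'+1}+\alpha g_{s',m'}.$$
The pairs $(s',m')$ and $(s',m'+1)$ come after $(s,m)$, so $\langle x,\hat g_\nu\rangle=\langle x,g_{s,m}\rangle=0$. Further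
$$|v_\nu|\langle x,\hat v_\nu\rangle=(1-\beta)\langle u_m,w_{m'}\rangle+\beta\langle u_m,w_{m'+1}\rangle+\tau_{s,m+1}\langle g_{s,m+1},x\rangle\ge0,$$
by (W1) and because all $g$-coordinates of $x$ are nonnegative. By (8), $F_\nu(x)=0$, and (15) holds.

**Step 4 ($\nu$ earlier than $\mu$, return steps).** This is the place where the first attempt failed. Let $\nu=R_s$, $\mu=R_{s'}$, $s<s'$. By (13), $x=\alpha Y_{s',L_{s'}}/|Y_{s',L_{s'}}|+q\,g_{s'+1,0}$. Now $\langle Y_{s,L_s},Y_{s',L_{s'}}\rangle=\langle w_{L_s},w_{L_{s'}}\rangle=0$ by (W2), and $\langle Y_{s,L_s},g_{s'+1,0}\rangle=0$. So $\langle x,\hat g_\nu\rangle=0$. The only tail vectors in $x$ are $g_{s',L_{s'}}$ and $g_{s'+1,0}$; since $L_{s'}\ge1$ and $s'+1\ne s+1$, neither is $g_{s+1,0}$. So $\langle x,\hat v_\nu\rangle=0$, and $F_\nu(x)=0$ by (8).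

The label $R$ is used only for return steps, so these are all cases. Hence (15) holds, and after its $N_\mu$ pairs of projections the current point is $x_\mu^{(N_\mu)}$.

**Step 5 (erasing the remainder).** The purpose is to arrive exactly at the next station. If $\mu=(s,m)$, the current point is $w_{m+1}+\tau_{s,m+1}g_{s,m+1}+\alpha g_{s,m}$. The projection $P_{D_{m\bmod2}}$ deletes the coordinates along all $g_{s'',m''}$ with $m''\equiv m\pmod 2$ and keeps everything else in $H_0$. So it removes exactly $\alpha g_{s,m}$ and gives $Y_{s,m+1}$. If $\mu=R_s$, the current point is $\alpha\hat g_\mu+\tau_{s+1,0}g_{s+1,0}$ with $\hat g_\mu\in\operatorname{span}(w_{L_s},g_{s,L_s})$, which is orthogonal to $D_R$ because $L_s\ge1$. So $P_{D_R}$ gives $\tau_{s+1,0}g_{s+1,0}=Y_{s+1,0}$. In both cases this is the point required at the beginning of the next macro-step. $\square$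

**Proof of Theorem 1.** The space $H_0\times\mathbb R$ is separable and infinite-dimensional, so by the reductions of Section 5 it suffices to treat it with $K=12$. By Proposition 1, the sequence contains, for every $s\ge1$, the points
$$Y_{s,0}=\tau_{s,0}g_{s,0}\qquad\text{and}\qquad Y_{s,1}=w_1+\tau_{s,1}g_{s,1}.$$
As $s\to\infty$ the numbers $\tau_{s,0},\tau_{s,1}$ stay bounded, and $(g_{s,0})_s$, $(g_{s,1})_s$ are orthonormal sequences. So $Y_{s,0}\rightharpoonup0$ and $Y_{s,1}\rightharpoonup w_1$, where $|w_1|=1$. Hence $\{0,w_1\}\subset W(x_0)$. The sets are closed convex cones, four of them ($B,D_0,D_1,D_R$) are closed subspaces, their intersection is $\{0\}$, and each is used infinitely often. $\square$
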